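\title{A dimension-free Lusin theorem for Sobolev functions on Gaussian Banach spaces}

\begin{abstract}
Let $\gamma$ be a centered non-degenerate Gaussian measure on a separable infinite-dimensional Banach space $X$, with Cameron--Martin space $H$. We prove that every $u\in W^{1,1}(X,\gamma)$ coincides with a function that is $L$-Lipschitz along $H$ outside a set of measure at most $C\|\nabla_Hu\|_{L^1}/L$, with an absolute constant $C$; at an arbitrarily small extra cost in measure the function can be taken Borel. This answers a question from a paper of Miranda, Novaga and Pallara. The order $1/L$ is sharp, and approximation of this kind characterizes $W^{1,p}(X,\gamma)$. Balls and covering lemmas are replaced by rotations of $X\times X$, along which the maximal inequality is one-dimensional, and by the Cameron--Martin formula.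
\end{abstract}

\section{The question and the results}

\subsection{The Euclidean model}
In $\mathbb R^n$ a Sobolev function coincides with a Lipschitz function outside a set of arbitrarily small measure. The proof has two ingredients. If $\mathcal M$ is the Hardy--Littlewood maximal operator over balls and $u\in W^{1,1}(\mathbb R^n)$, then for $x,x'$ outside a null set and $\lambda>0$
\[
|u(x)-u(x')|\le C_n|x-x'|\big(\mathcal M|\nabla u|(x)+\mathcal M|\nabla u|(x')\big),\qquad \big|\{\mathcal M|\nabla u|>\lambda\}\big|\le \frac{C_n}{\lambda}\|\nabla u\|_{L^1}.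
\]
So $u$ is Lipschitz on $\{\mathcal M|\nabla u|\le\lambda\}$, and one extends it from there. The first inequality compares $u(x)$ and $u(x')$ with the values of $u$ on the intersection of two balls; the second comes from a covering lemma for balls. The constants that this proof gives depend on $n$.

\subsection{The Gaussian setting}
Throughout, $X$ is a separable infinite-dimensional Banach space with dual $X^*$, and $\gamma$ is a centered non-degenerate Gaussian measure on its Borel $\sigma$-algebra: under $\gamma$ every $x^*\in X^*\setminus\{0\}$ has a centered normal law with positive variance. The covariance operator $Q:X^*\to X$ is characterized by $\langle Qx^*,y^*\rangle=\int_X x^*y^*\,d\gamma$. The \emph{Cameron--Martin space} $H\subset X$ consists of the vectors $h=\int_X x\,\hat h(x)\,d\gamma(x)$, where $\hat h$ ranges over the closure of $X^*$ in $L^2(\gamma)$, with norm $|h|_H=\|\hat h\|_{L^2(\gamma)}$. It is a separable Hilbert space, $QX^*$ is dense in it, and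
\begin{equation}\label{eq:duality}
\langle Qx^*,h\rangle_H=x^*(h),\qquad |Qx^*|_H^2=\langle Qx^*,x^*\rangle=\|x^*\|_{L^2(\gamma)}^2\qquad(x^*\in X^*,\ h\in H).
\end{equation}
We put $|x|_H=+\infty$ for $x\in X\setminus H$. The Gram--Schmidt process, applied to a dense sequence in $QX^*$, gives functionals $x_1^*,x_2^*,\dots\in X^*$ such that the vectors $e_i=Qx_i^*$ form an orthonormal basis of $H$; we fix them once and for all. By \eqref{eq:duality} the $x_i^*$ are independent $N(0,1)$ variables under $\gamma$, and $x_i^*(h)=\langle e_i,h\rangle_H$ for $h\in H$.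

A function is \emph{smooth cylindrical} if it has the form $u=\psi(z_1^*,\dots,z_n^*)$ with $z_i^*\in X^*$ and $\psi:\mathbb R^n\to\mathbb R$ smooth and bounded with bounded derivatives. Its gradient along $H$ is $\nabla_Hu=\sum_i\partial_i\psi(z_1^*,\dots,z_n^*)\,Qz_i^*$; by \eqref{eq:duality}, $\langle\nabla_Hu(x),h\rangle_H$ is the derivative of $u$ at $x$ in the direction $h\in H$. For $1\le p<\infty$ the operator $\nabla_H$ is closable from $L^p(\gamma)$ to $L^p(\gamma;H)$. The Sobolev space $W^{1,p}=W^{1,p}(X,\gamma)$ is the domain of the closure, still denoted by $\nabla_H$, with norm $\|u\|_p+\|\nabla_Hu\|_p$; its elements are $\gamma$-equivalence classes. As $\gamma$ is a probability measure, $W^{1,q}\subset W^{1,p}$ for $q\ge p$, with the same gradient.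

The gradient $\nabla_H$ sees only the directions of $H$, so the matching Lipschitz condition involves only increments in $H$. A map $f:X\to\mathbb R$ is \emph{$L$-Lipschitz along $H$} if $|f(x+h)-f(x)|\le L|h|_H$ for all $x\in X$ and $h\in H$, and \emph{Lipschitz along $H$} if this holds for some $L\ge0$.

\subsection{The question}
According to \cite{MNP}, no Lusin-type property is known in the infinite-dimensional setting; in particular it is not known whether a Sobolev function coincides with a Lipschitz map on a set of positive measure. This is the question we answer.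

\begin{quote}
\emph{Given $u\in W^{1,1}(X,\gamma)$, are there a map $f:X\to\mathbb R$ that is Lipschitz along $H$ and a Borel set $B$ with $\gamma(B)>0$ such that $u=f$ $\gamma$-a.e.\ on $B$?}
\end{quote}

The Lipschitz condition compares only points in the same coset $x_0+H$, and every coset is $\gamma$-null. Indeed, $x\in x_0+H$ forces $\sum_i|x_i^*(x)-x_i^*(x_0)|^2<\infty$, whereas the events $\{|x_i^*-x_i^*(x_0)|\ge1\}$ are independent, each of probability at least $1-2/\sqrt{2\pi}>0$, so that infinitely many of them occur $\gamma$-a.e. Hence $H$-balls carry no mass, and there is nothing to average over. On the other hand, the question cannot be evaded by choosing a set $B$ that meets each coset in few points: by Fubini's theorem and (G4) below, a set of positive measure meets some line $r+\mathbb Re_1$ in a set of positive length.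

For $u$ depending on $n$ coordinates the problem is finite-dimensional. A general $u$ is a limit of such functions, and a bound survives the limit only if it does not depend on $n$. So the issue is whether the two Euclidean inequalities have dimension-free Gaussian versions. Integral inequalities such as the Poincar\'e inequality (Lemma~\ref{lem:poincare}) do, which suggests the answer yes; but at $p=1$ the Euclidean proof rests entirely on covering by balls. The answer is yes, with $\gamma(B)$ arbitrarily close to~$1$.

\subsection{Results}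
The bounds need only the relaxed total variation. For $u\in L^1(\gamma)$ let
\[
V(u)=\inf\Big\{\liminf_{n\to\infty}\|\nabla_Hu_n\|_1:\ u_n\text{ smooth cylindrical},\ u_n\to u\text{ in }L^1(\gamma)\Big\}.
\]
If $u\in W^{1,1}$, a sequence that approximates $u$ in $W^{1,1}$ shows $V(u)\le\|\nabla_Hu\|_1$. The class $\{V<\infty\}$ is the Gaussian $BV$ space \cite{AMMP}; this identification is not used below. The first theorem is the Gaussian form of the two Euclidean inequalities; we use the convention $0\cdot\infty=0$.

\begin{theorem}[Pointwise inequality]\label{thm:pointwise}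
Let $u\in L^1(\gamma)$ with $V(u)<\infty$ (in particular, any $u\in W^{1,1}$), and fix any everywhere finite Borel representative $u$. There is a Borel function $g:X\to[0,\infty]$ such that
\begin{align}
|u(x+h)-u(x)|&\le|h|_H\big(g(x)+g(x+h)\big)&&\text{for all }x\in X,\ h\in H,\label{eq:A1}\\
\gamma(g>\lambda)&\le4\sqrt{2/\pi}\;V(u)/\lambda&&\text{for all }\lambda>0.\label{eq:A2}
\end{align}
\end{theorem}

\begin{theorem}[Lusin property]\label{thm:lusin}
Let $u$ and $g$ be as in Theorem~\ref{thm:pointwise}, and let $L>0$. The Borel set $B_L=\{g\le L/2\}$ satisfies $\gamma(X\setminus B_L)\le8\sqrt{2/\pi}\,V(u)/L$, and there is $f:X\to\mathbb R$, $L$-Lipschitz along $H$, with $f=u$ on $B_L$. For every $\eta>0$ there are a compact set $K\subset B_L$ with $\gamma(B_L\setminus K)<\eta$ and a Borel function $f$, $L$-Lipschitz along $H$, with $f=u$ on $K$. In particular $\gamma(B_L)>0$ for large $L$, and $\gamma(B_L)\to1$ as $L\to\infty$.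
\end{theorem}

For $u\in W^{1,1}$, any $L>8\sqrt{2/\pi}\,\|\nabla_Hu\|_1$ gives $\gamma(B_L)>0$, which answers the question. Choosing $\eta$ small, one finds for every $C>8\sqrt{2/\pi}$ a Borel $f$, $L$-Lipschitz along $H$, with $\gamma(f\ne u)\le C\|\nabla_Hu\|_1/L$, respectively $\gamma(f\neq u)\le CV(u)/L$; if the right-hand side vanishes, $\gamma(f\ne u)$ can be made arbitrarily small.

For Sobolev functions the approximation holds in norm as well, and it characterizes the space.

\begin{theorem}[Characterization of $W^{1,p}$]\label{thm:char}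
Let $1\le p<\infty$ and let $u:X\to\mathbb R$ be Borel. Then $u\in W^{1,p}(X,\gamma)$ if and only if there are Borel functions $f_k$, $k$-Lipschitz along $H$ $(k\in\mathbb N)$, with
\begin{equation}\label{eq:C}
k^p\,\gamma(f_k\ne u)\to0,\qquad\sup_k\int_{\{f_k=u\}}|\nabla_Hf_k|_H^p\,d\gamma<\infty .
\end{equation}
For every sequence satisfying \eqref{eq:C}, $f_k\to u$ in $W^{1,p}$.
\end{theorem}

The gradients in \eqref{eq:C} make sense by Lemma~\ref{lem:rademacher}. Taking $p=1$ and $k$ large, we see that for $u\in W^{1,1}$ and $\varepsilon>0$ there is a Borel $f$, Lipschitz along $H$, with $\gamma(f\ne u)<\varepsilon$ and $\|u-f\|_{W^{1,1}}<\varepsilon$. For each single $u\in W^{1,1}$ the exceptional set thus has measure $o(1/L)$; uniformly in $u$, the order $1/L$ cannot be improved.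

\begin{theorem}[Sharp order]\label{thm:sharp}
There are absolute constants $0<c<C$ such that for $L\ge1$
\[
\frac cL\le\sup_{u\in W^{1,1},\ \|\nabla_Hu\|_1\le1}\ \inf\big\{\gamma(f\ne u):\ f\text{ Borel, $L$-Lipschitz along }H\big\}\le\frac CL .
\]
\end{theorem}

\section{Four facts on Gaussian measures}

We write $\gamma^2=\gamma\otimes\gamma$, $\Phi$ for the standard normal distribution function, and $m_p=E|N(0,1)|^p$, so that $m_1=\sqrt{2/\pi}$. Since $X$ is separable, its Borel $\sigma$-algebra is generated by $X^*$, a Borel probability measure on $X$ is determined by its characteristic functional, and the Borel $\sigma$-algebra of $X\times X$ is the product $\sigma$-algebra.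

\begin{itemize}
\item[(G1)] \emph{Compactness.} The measure $\gamma$ is Radon, since $X$ is Polish. Closed balls of $H$ are compact in $X$; hence $|\cdot|_H:X\to[0,\infty]$ has closed sublevel sets, that is, it is lower semicontinuous.
\item[(G2)] \emph{Cameron--Martin shifts.} For $k\in H$ the measure $\gamma_k=\gamma(\,\cdot-k)$ has density $\rho=\exp(\hat k-|k|_H^2/2)$ with respect to $\gamma$. Let $\sigma=|k|_H>0$. Under $\gamma$, $\hat k\sim N(0,\sigma^2)$; multiplying this normal density by $\exp(t-\sigma^2/2)$ and completing the square gives $\hat k\sim N(\sigma^2,\sigma^2)$ under $\gamma_k$. Since $\int(1-\rho)\,d\gamma=0$, the quantity $|\gamma_k(A)-\gamma(A)|$ is largest for $A=\{\rho<1\}=\{\hat k<\sigma^2/2\}$, and therefore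
\begin{equation}\label{eq:CM}
\sup_A|\gamma_k(A)-\gamma(A)|=\Phi(\sigma/2)-\Phi(-\sigma/2)\le|k|_H/\sqrt{2\pi},
\end{equation}
the supremum being over Borel sets.
\item[(G3)] \emph{Rotations.} For $\varphi\in\mathbb R$ let $R_\varphi(x,y)=(x_\varphi,y_\varphi)$, where
\[
x_\varphi=x\cos\varphi+y\sin\varphi,\qquad y_\varphi=-x\sin\varphi+y\cos\varphi .
\]
The maps $R_\varphi$ form a $2\pi$-periodic group, $R_\varphi R_\psi=R_{\varphi+\psi}$, and $\frac{d}{d\varphi}x_\varphi=y_\varphi$. They preserve $\gamma^2$: with $q(\xi)=\langle Q\xi,\xi\rangle$, the centered normal variable $\xi(x_\varphi)+\zeta(y_\varphi)$ has variance $q(\xi\cos\varphi-\zeta\sin\varphi)+q(\xi\sin\varphi+\zeta\cos\varphi)=q(\xi)+q(\zeta)$ for all $\xi,\zeta\in X^*$. In particular $x_\varphi$ has law $\gamma$ under $\gamma^2$.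
\item[(G4)] \emph{Splitting off coordinates.} Let $\pi_nx=\sum_{i\le n}x_i^*(x)e_i$. Under $\gamma$, $\pi_nx$ and $x-\pi_nx$ are independent: for $\xi\in X^*$ and $j\le n$ the covariance of $\xi(x-\pi_nx)$ with $x_j^*$ is $\langle Q\xi,x_j^*\rangle-\xi(e_j)=0$, so the joint characteristic functional factorizes.
\end{itemize}

\section{Rotations in place of balls}\label{sec:idea}

The Euclidean proof uses two properties of the normalized measures on balls: the oscillation of $u$ at $x$ at scale $r$ is at most $r$ times a maximal function of weak type $(1,1)$, and the balls around $x$ and $x'$ of radius comparable to $|x-x'|$ overlap in a fixed proportion. We look for probability measures on $X$, indexed by a point and a scale, with the same two properties.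

The first candidate is the law of $x+ty$ with $y\sim\gamma$. But under $\gamma^2$ the point $x+ty$ has the law of $\sqrt{1+t^2}\,x$, which is singular with respect to $\gamma$: by the law of large numbers $\frac1n\sum_{i\le n}(x_i^*)^2$ tends a.e.\ to $1+t^2$ under the first measure and to $1$ under the second. So $u(x+ty)$ is not even determined by the class of $u$. Dividing by $\sqrt{1+t^2}$ repairs this, and with $t=\tan\theta$ the normalized point is $x_\theta=x\cos\theta+y\sin\theta$. We therefore use the law of $x\cos\theta+y\sin\theta$, $y\sim\gamma$, as the ``ball'' of center $x$ and radius $\theta$. Both properties hold, for the following reasons.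

\emph{Maximal inequality.} The difference $u(x_\theta)-u(x)$ is an integral along the orbit of $(x,y)$ under the measure-preserving flow $R_\varphi$. On each orbit the maximal inequality is a statement about periodic functions of one real variable, so the dimension of $X$ never enters.

\emph{Overlap.} For $h\in H$ and $k=h\cot\theta$,
\begin{equation}\label{eq:meet}
x\cos\theta+y\sin\theta=(x+h)\cos\theta+(y-k)\sin\theta .
\end{equation}
A point reached from $x$ with the variable $y$ is reached from $x+h$ with the variable $y-k$ (Figure~\ref{fig:rot}). By \eqref{eq:CM} this shift changes measures by at most $|h|_H\cot\theta/\sqrt{2\pi}$, which is less than $\frac12$ when $\theta$ is close to $\arctan|h|_H$.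

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[->] (-0.3,0) -- (2.9,0);
\draw[->] (0,-0.6) -- (0,2.6);
\draw[dashed] (1.966,-0.6) -- (1.966,2.5);
\draw[dotted] (1,2.2) -- (1,0) node[below] {$x$};
\draw[dotted] (1.8,0.814) -- (1.8,0);
\node[below left] at (1.84,0) {$x+h$};
\node[above right] at (1.966,0) {$z$};
\draw[->,thick] (1,2.2) arc[start angle=65.56,end angle=35.56,radius=2.4166];
\draw[->,thick] (1.8,0.814) arc[start angle=24.34,end angle=-5.66,radius=1.9756];
\fill (1,2.2) circle (0.035) node[above] {$(x,y)$};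
\fill (1.8,0.814) circle (0.035) node[above left] {$(x+h,y-k)$};
\end{tikzpicture}
\caption{The case $X=H=\mathbb R$, $\theta=\pi/6$. If $k=h\cot\theta$, the clockwise rotation by $\theta$ about the origin sends $(x,y)$ and $(x+h,y-k)$ to points with the same first coordinate $z$. The differences $u(z)-u(x)$ and $u(z)-u(x+h)$ are integrals along the two arcs.}\label{fig:rot}
\end{figure}

We now define the objects. Fix a countable dense set $\Theta\subset(0,\pi/2)$. For Borel $u:X\to\mathbb R$ let
\begin{equation}\label{eq:M}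
M_u(x,y)=\sup_{\theta\in\Theta}\frac{|u(x)-u(x\cos\theta+y\sin\theta)|}{\theta}.
\end{equation}
Because $\Theta$ is countable, $M_u$ is Borel on $X\times X$, and it changes only on a $\gamma^2$-null set when $u$ changes on a $\gamma$-null set. To obtain a function of $x$ alone one would like to integrate in $y$, but for $u\in W^{1,1}$ we shall have only a weak $L^1$ bound on $M_u$, which says nothing about that integral. A quantile in $y$ inherits the weak bound through Chebyshev's inequality, and it is all that the overlap argument needs. So we put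
\begin{equation}\label{eq:g}
g(x)=\inf\big\{\lambda\ge0:\ \gamma\{y:M_u(x,y)>\lambda\}\le\tfrac14\big\}\in[0,\infty].
\end{equation}

\begin{example}[A linear function]\label{ex:linear}
Let $u=x_1^*$; it lies in $W^{1,1}$ with $\nabla_Hu=e_1$, as the limit of $N\arctan(x_1^*/N)$. Put $s=x_1^*(x)$, $t=x_1^*(y)$; only these two real variables matter, and
\[
u(x_\theta)-u(x)=t\sin\theta-s(1-\cos\theta).
\]
From $\sin\theta\le\theta$ and $1-\cos\theta\le\theta^2/2\le\theta$ we get $M_u\le|t|+|s|$; letting $\theta\to0$ and $\theta\to\pi/2$ we get $M_u\ge|t|$ and $M_u\ge\frac2\pi|t-s|$. Let $q$ be defined by $P(|N(0,1)|\le q)=\frac34$; then $q>\frac12$, since $P(|N(0,1)|\le\frac12)\le1/\sqrt{2\pi}<\frac34$. The three bounds give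
\[
\max\big(q,\tfrac2\pi(|s|-q)\big)\le g(x)\le q+|s|;
\]
for the second lower bound note that $M_u\ge\frac2\pi(|s|-q)$ on $\{|t|\le q\}$. Thus $g$ is comparable to $1+|s|$. It is unbounded although the gradient is bounded, because a rotation also pulls $x$ toward the origin.

Now compare $s$ with $s'=s+\tau$. The values $|t|\le q$, of total probability $\frac34$, are good for every starting point: they lead from $s$ to the interval $I=s\cos\theta+[-q,q]\sin\theta$, on which $u$ differs from $s$ by at most $\theta(q+|s|)$, and from $s'$ to $I'=I+\tau\cos\theta$. The intervals meet if and only if $|\tau|\cot\theta\le2q$, which holds for $\theta=\arctan|\tau|$. Passing through a common point, we find $|s'-s|\le\theta\,(q+|s|+q+|s'|)$. For general $u$ the good sets depend on the starting point and we know only their measure; \eqref{eq:CM} then takes over the role of the geometry of intervals.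
\end{example}

\section{The maximal inequality along rotations}

The one-dimensional tool is the rising sun lemma of F.~Riesz.

\begin{lemma}\label{lem:sun}
Let $J:[0,S]\to\mathbb R$ be continuous, and let $U$ be the set of $s\in(0,S)$ such that $J(r)>J(s)$ for some $r\in(s,S]$. Then $U$ is open, and $J(\alpha)\le J(\beta)$ for each of its components $(\alpha,\beta)$.
\end{lemma}

\begin{proof}
Openness follows from continuity. Let $s\in(\alpha,\beta)$ and let $r$ be a point where $J$ attains its maximum over $[s,S]$. Then $J(r)>J(s)$ and $r\notin U$, so $r\ge\beta$. If $r>\beta$, then $\beta\notin U$ gives $J(r)\le J(\beta)$. In both cases $J(s)<J(\beta)$; let $s\downarrow\alpha$.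
\end{proof}

\begin{lemma}\label{lem:max}
Let $G:X\times X\to[0,\infty)$ be continuous and $\gamma^2$-integrable, and let
\[
G^*(x,y)=\sup_{0<\theta<\pi/2}\frac1\theta\int_0^\theta G(R_\varphi(x,y))\,d\varphi .
\]
Then $G^*$ is Borel and $\gamma^2(G^*>\lambda)\le\|G\|_{L^1(\gamma^2)}/\lambda$ for $\lambda>0$.
\end{lemma}

\begin{proof}
By Fatou's lemma each average is lower semicontinuous in $(x,y)$, hence so is $G^*$. Fix $(x,y)$ and put $a(\varphi)=G(R_\varphi(x,y))$, a continuous $2\pi$-periodic function. By the group property,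
\[
G^*(R_\varphi(x,y))=\sup_{0<\theta<\pi/2}\frac1\theta\int_\varphi^{\varphi+\theta}a .
\]
Let $E$ be the set of $\varphi\in[0,2\pi)$ where this exceeds $\lambda$. The averages run past the end of the period, so we work over many periods and let the boundary effect disappear. Let $N\in\mathbb N$, $S=2\pi N+\pi/2$, and apply Lemma~\ref{lem:sun} to $J(s)=\int_0^sa-\lambda s$. If $s\in E+2\pi j$ with $0\le j<N$, there is $\theta<\pi/2$ with $\int_s^{s+\theta}a>\lambda\theta$, that is, $J(s+\theta)>J(s)$, and $s+\theta<S$. So $U$ contains these $N$ disjoint translates of $E$, except possibly the point $0$. On each component of $U$ we have $\lambda(\beta-\alpha)\le\int_\alpha^\beta a$. Summing,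
\[
\lambda N|E|\le\lambda|U|\le\int_0^Sa\le(N+1)\int_0^{2\pi}a,
\]
and $N\to\infty$ gives $\lambda|E|\le\int_0^{2\pi}a$. Now integrate over $(x,y)$, using Fubini's theorem and (G3) on both sides:
\[
2\pi\,\gamma^2(G^*>\lambda)=\int_0^{2\pi}\gamma^2(G^*\circ R_\varphi>\lambda)\,d\varphi\le\frac1\lambda\int_0^{2\pi}\!\!\int G\circ R_\varphi\,d\gamma^2\,d\varphi=\frac{2\pi}\lambda\|G\|_{L^1(\gamma^2)}.\qedhere
\]
\end{proof}

Along an orbit the point $x_\varphi$ moves with velocity $y_\varphi$, which is typically not in $H$. The derivative of $u$ in such a direction is not bounded pointwise by $|\nabla_Hu|_H$, but it is on average. For smooth cylindrical $u=\psi(z_1^*,\dots,z_n^*)$ let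
\[
F_u(x,y)=\frac{d}{dt}\Big|_{t=0}u(x+ty)=\sum_i\partial_i\psi\big(z_1^*(x),\dots,z_n^*(x)\big)\,z_i^*(y).
\]
This function is continuous on $X\times X$ and linear in $u$. For fixed $x$, $F_u(x,\cdot)$ is an element $\xi\in X^*$ with $Q\xi=\nabla_Hu(x)$, so by \eqref{eq:duality} it has law $N(0,|\nabla_Hu(x)|_H^2)$. Hence
\begin{equation}\label{eq:Fnorm}
\|F_u\|_{L^p(\gamma^2)}^p=m_p\|\nabla_Hu\|_p^p,
\end{equation}
and, since $\frac d{d\varphi}u(x_\varphi)=F_u(x_\varphi,y_\varphi)$,
\begin{equation}\label{eq:FTC}
u(x_\theta)-u(x)=\int_0^\theta F_u(R_\varphi(x,y))\,d\varphi .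
\end{equation}

\begin{lemma}\label{lem:tail}
Let $u:X\to\mathbb R$ be Borel and $\lambda>0$.
\begin{itemize}
\item[(a)] If $u_n\to u$ $\gamma$-a.e., with $u_n$ Borel, then $\gamma^2(M_u>\lambda)\le\liminf_n\gamma^2(M_{u_n}>\lambda)$.
\item[(b)] If $u\in L^1(\gamma)$, then $\gamma^2(M_u>\lambda)\le\sqrt{2/\pi}\,V(u)/\lambda$.
\item[(c)] If $u\in W^{1,p}$, there is $F\in L^p(\gamma^2)$, independent of $\lambda$, with $\|F\|_p^p=m_p\|\nabla_Hu\|_p^p$ and
\[
\gamma^2(M_u>\lambda)\le\frac2\lambda\int\Big(|F|-\frac\lambda2\Big)_+d\gamma^2 .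
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each $\theta$ the law of $x_\theta$ is $\gamma$, so $u_n(x_\theta)\to u(x_\theta)$ $\gamma^2$-a.e. As $\Theta$ is countable, for $\gamma^2$-a.e.\ $(x,y)$ this holds for all $\theta\in\Theta$ at once, together with $u_n(x)\to u(x)$. If $M_u>\lambda$ at such a point, then $|u(x)-u(x_\theta)|>\lambda\theta$ for some $\theta\in\Theta$, and the same strict inequality holds for $u_n$ with $n$ large. Thus $1_{\{M_u>\lambda\}}\le\liminf_n1_{\{M_{u_n}>\lambda\}}$ a.e., and Fatou's lemma applies.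

(b) Let $V(u)<\infty$. By the definition of $V$, for each $n$ there is a smooth cylindrical $u_n$ with $\|u_n-u\|_1<1/n$ and $\|\nabla_Hu_n\|_1<V(u)+1/n$; along a subsequence $u_n\to u$ a.e. By \eqref{eq:FTC}, $M_{u_n}\le|F_{u_n}|^*$, so Lemma~\ref{lem:max} and \eqref{eq:Fnorm} with $p=1$ give $\gamma^2(M_{u_n}>\lambda)\le\sqrt{2/\pi}\,\|\nabla_Hu_n\|_1/\lambda$. Apply (a).

(c) Take smooth cylindrical $u_n\to u$ in $W^{1,p}$ and a.e. By linearity and \eqref{eq:Fnorm}, $(F_{u_n})$ is Cauchy in $L^p(\gamma^2)$; its limit $F$ has the stated norm. Values of $|F_{u_n}|$ below $\lambda/2$ cannot by themselves produce an average above $\lambda$, so we discard them. Put $G_n=(|F_{u_n}|-\frac\lambda2)_+$, so that $|F_{u_n}|\le\frac\lambda2+G_n$. By \eqref{eq:FTC}, $M_{u_n}\le\frac\lambda2+G_n^*$, and Lemma~\ref{lem:max} gives $\gamma^2(M_{u_n}>\lambda)\le\gamma^2(G_n^*>\frac\lambda2)\le\frac2\lambda\|G_n\|_1$. The map $t\mapsto(|t|-\frac\lambda2)_+$ is $1$-Lipschitz and $F_{u_n}\to F$ in $L^1(\gamma^2)$, so $\|G_n\|_1\to\int(|F|-\frac\lambda2)_+\,d\gamma^2$.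 Apply (a).
\end{proof}

\section{The pointwise inequality}\label{sec:pointwise}

\begin{proof}[Proof of Theorem~\ref{thm:pointwise}]
Let $g$ be given by \eqref{eq:g}. For fixed $x$ the function $\lambda\mapsto\gamma\{M_u(x,\cdot)>\lambda\}$ is nonincreasing, and it is right-continuous because $\{M_u(x,\cdot)>\lambda\}$ is the increasing union of the sets $\{M_u(x,\cdot)>\lambda+1/n\}$. So the infimum in \eqref{eq:g} is attained when finite. This has two consequences:
\begin{equation}\label{eq:good}
g(x)<\infty\ \Longrightarrow\ \gamma\{y:M_u(x,y)\le g(x)\}\ge\tfrac34,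
\end{equation}
and $\{g>\lambda\}=\{x:\gamma\{M_u(x,\cdot)>\lambda\}>\frac14\}$ for $\lambda\ge0$. The latter set is Borel by Fubini's theorem, so $g$ is Borel, and Chebyshev's inequality gives
\begin{equation}\label{eq:cheb}
\gamma(g>\lambda)\le4\int\gamma\{M_u(x,\cdot)>\lambda\}\,d\gamma(x)=4\,\gamma^2(M_u>\lambda).
\end{equation}
With Lemma~\ref{lem:tail}(b) this is \eqref{eq:A2}.

For \eqref{eq:A1} let $h\in H\setminus\{0\}$ and $x'=x+h$. We may assume $g(x),g(x')<\infty$. Let $\theta\in\Theta$ satisfy $|h|_H\cot\theta<5/4$, and consider the Borel sets of good directions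
\begin{align*}
Y&=\{y:|u(x)-u(x\cos\theta+y\sin\theta)|\le\theta g(x)\},\\
Y'&=\{y:|u(x')-u(x'\cos\theta+y\sin\theta)|\le\theta g(x')\}.
\end{align*}
By \eqref{eq:good}, $\gamma(Y)\ge\frac34$ and $\gamma(Y')\ge\frac34$. Put $k=h\cot\theta\in H$. Since $\gamma(Y'+k)=\gamma_{-k}(Y')$ and $\sqrt{2\pi}>5/2$, \eqref{eq:CM} gives
\[
\gamma(Y'+k)\ge\gamma(Y')-\frac{|k|_H}{\sqrt{2\pi}}>\frac34-\frac{5/4}{5/2}=\frac14 .
\]
So $\gamma(Y)+\gamma(Y'+k)>1$, and there is $y\in Y$ with $y-k\in Y'$. Let $z=x\cos\theta+y\sin\theta$. By \eqref{eq:meet}, $z=x'\cos\theta+(y-k)\sin\theta$ as well, hence $|u(x)-u(z)|\le\theta g(x)$ and $|u(x')-u(z)|\le\theta g(x')$, and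
\[
|u(x)-u(x')|\le\theta\big(g(x)+g(x')\big).
\]
Let $\theta\to\arctan|h|_H$ along $\Theta$; this is allowed, since then $|h|_H\cot\theta\to1<5/4$. We obtain \eqref{eq:A1}, even with $\arctan|h|_H\le|h|_H$ in place of $|h|_H$.
\end{proof}

\begin{remark}
The proof of \eqref{eq:A1} uses only that $u$ is Borel and finite; this is why the inequality holds at every point and for every representative. The hypothesis $V(u)<\infty$ enters only through Lemma~\ref{lem:tail}(b), where it ensures that $g$ is finite a.e. The hypothesis $h\in H$ enters only through \eqref{eq:CM}. The level $\frac14$ in \eqref{eq:g} leaves room $\frac34+\frac34-1=\frac12$ for the shift, more than the loss $1/\sqrt{2\pi}$ at $|k|_H=1$.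
\end{remark}

For $p>1$ the weak bound improves to a strong one.

\begin{proposition}\label{prop:Lp}
If $1<p<\infty$ and $u\in W^{1,p}$, the function $g$ in \eqref{eq:g} satisfies
\[
\|g\|_p^p\le4\|M_u\|_{L^p(\gamma^2)}^p\le\frac{2^{p+2}m_p}{p-1}\|\nabla_Hu\|_p^p .
\]
\end{proposition}

\begin{proof}
Integrate \eqref{eq:cheb} and Lemma~\ref{lem:tail}(c) against $p\lambda^{p-1}\,d\lambda$. The first inequality follows at once. For the second use Fubini's theorem and, for $t\ge0$,
\[
\int_0^{2t}2p\lambda^{p-2}\Big(t-\frac\lambda2\Big)d\lambda=2^pp\,t^p\Big(\frac1{p-1}-\frac1p\Big)=\frac{2^pt^p}{p-1},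
\]
which gives $\|M_u\|_p^p\le\frac{2^p}{p-1}\|F\|_p^p=\frac{2^pm_p}{p-1}\|\nabla_Hu\|_p^p$.
\end{proof}

\section{Extension along cosets of $H$}

On $B_L$ the function $u$ is $L$-Lipschitz within each coset of $H$, and the McShane formula extends it coset by coset. The formula is an infimum over an uncountable set, so measurability of the extension is not automatic; compactness provides it.

\begin{lemma}\label{lem:ext}
Let $E\subset X$, $L>0$, and let $u:E\to\mathbb R$ satisfy $|u(b)-u(b')|\le L|b-b'|_H$ for all $b,b'\in E$. Put $\tilde f(x)=\inf_{b\in E}\big(u(b)+L|x-b|_H\big)$, and let $f=\tilde f$ on $E+H$ and $f=0$ elsewhere. Then $f$ is real-valued, $L$-Lipschitz along $H$, and $f=u$ on $E$. If $E$ is compact and $u$ is continuous on $E$, then $f$ is Borel.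
\end{lemma}

\begin{proof}
We may assume $E\ne\emptyset$. Let $x\in E+H$ and pick $b_0\in E\cap(x+H)$. Only points $b\in E\cap(x+H)$ contribute finite values to the infimum, and for them
\[
u(b)+L|x-b|_H\ge u(b_0)-L|b-b_0|_H+L|x-b|_H\ge u(b_0)-L|x-b_0|_H .
\]
Hence $u(b_0)-L|x-b_0|_H\le f(x)\le u(b_0)+L|x-b_0|_H$. So $f$ is finite, and $x=b_0$ gives $f=u$ on $E$. The set $E+H$ is a union of cosets. Off it, $f$ vanishes. On it, taking the infimum over $b$ in $u(b)+L|x+h-b|_H\le u(b)+L|x-b|_H+L|h|_H$ gives $f(x+h)\le f(x)+L|h|_H$, and exchanging $x$ and $x+h$ gives the opposite bound.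

Let $E$ be compact and $u|_E$ continuous. By (G1), $\Psi(x,b)=u(b)+L|x-b|_H$ is lower semicontinuous on $X\times E$ with values in $(-\infty,\infty]$, so the infimum defining $\tilde f$ is attained. If $x_n\to x$ and $\tilde f(x_n)\le\tau$, take minimizers $b_n$ and a subsequence with $b_n\to b\in E$; then $\tilde f(x)\le\Psi(x,b)\le\tau$. So $\tilde f$ is lower semicontinuous, hence Borel, and so is the set $E+H=\{\tilde f<\infty\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lusin}]
The measure bound is \eqref{eq:A2} with $\lambda=L/2$. By \eqref{eq:A1}, $|u(b)-u(b')|\le L|b-b'|_H$ for $b,b'\in B_L$ with $b-b'\in H$; for other pairs the right-hand side is infinite. Lemma~\ref{lem:ext} with $E=B_L$ gives the first function. Since $\gamma$ is Radon, Lusin's theorem gives a compact $K\subset B_L$ with $\gamma(B_L\setminus K)<\eta$ and $u|_K$ continuous. Lemma~\ref{lem:ext} with $E=K$ gives the Borel function.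
\end{proof}

\section{The characterization of $W^{1,p}$}

Condition \eqref{eq:C} relates $f_k$ to $u$ only through the sets where they agree. To turn it into convergence in norm we need three facts: a function is controlled by its gradient up to a constant; functions that agree on a set have equal gradients there; and Lipschitz functions along $H$ are Sobolev functions with bounded gradient.

\begin{lemma}[Poincar\'e inequality]\label{lem:poincare}
For $v\in W^{1,p}$, $1\le p<\infty$, and $C_p=\frac\pi2m_p^{1/p}$,
\[
\Big\|v-\int v\,d\gamma\Big\|_p\le\|v(x)-v(y)\|_{L^p(\gamma^2)}\le C_p\|\nabla_Hv\|_p .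
\]
\end{lemma}

\begin{proof}
The first inequality is Jensen's inequality in $y$. For smooth cylindrical $v$, \eqref{eq:FTC} with $\theta=\pi/2$ reads $v(y)-v(x)=\int_0^{\pi/2}F_v\circ R_\varphi\,d\varphi$; Minkowski's inequality, (G3) and \eqref{eq:Fnorm} bound its norm by $\frac\pi2\|F_v\|_p=C_p\|\nabla_Hv\|_p$. Both sides are continuous in the norm of $W^{1,p}$.
\end{proof}

\begin{lemma}[Locality]\label{lem:local}
If $v\in W^{1,1}$, then $\nabla_Hv=0$ a.e.\ on $\{v=0\}$. Consequently, if $v,w\in W^{1,1}$, then $\nabla_Hv=\nabla_Hw$ a.e.\ on $\{v=w\}$.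
\end{lemma}

\begin{proof}
Let $\psi_\varepsilon(t)=\varepsilon\arctan(t/\varepsilon)$, so $\psi_\varepsilon'(t)=(1+t^2/\varepsilon^2)^{-1}\in(0,1]$. Take smooth cylindrical $v_n\to v$ in $W^{1,1}$ and a.e. Then $\psi_\varepsilon(v_n)$ is smooth cylindrical, $\psi_\varepsilon(v_n)\to\psi_\varepsilon(v)$ in $L^1$, and
\[
|\psi_\varepsilon'(v_n)\nabla_Hv_n-\psi_\varepsilon'(v)\nabla_Hv|_H\le|\nabla_Hv_n-\nabla_Hv|_H+|\psi_\varepsilon'(v_n)-\psi_\varepsilon'(v)|\,|\nabla_Hv|_H\to0
\]
in $L^1$ by dominated convergence. So $\psi_\varepsilon(v)\in W^{1,1}$ with gradient $\psi_\varepsilon'(v)\nabla_Hv$. As $\varepsilon\to0$, $|\psi_\varepsilon(v)|\le\varepsilon\pi/2\to0$, while the gradients converge in $L^1$ to $1_{\{v=0\}}\nabla_Hv$. Since $\nabla_H$ is closed, this limit is the gradient of the zero function.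
\end{proof}

The third fact is a Rademacher theorem; see \cite{ES} and \cite[Sect.~5.11]{Bog}. We include a proof.

\begin{lemma}\label{lem:rademacher}
A Borel function $f$ that is $L$-Lipschitz along $H$ belongs to $W^{1,p}$ for all $p<\infty$, and $|\nabla_Hf|_H\le L$ a.e.
\end{lemma}

\begin{proof}
It suffices to treat $1<p<\infty$.

\emph{A closure property.} Let $w_n\in W^{1,p}$, $|\nabla_Hw_n|_H\le L$ a.e., and $w_n\to f$ in $L^p$. Then $f\in W^{1,p}$ and $|\nabla_Hf|_H\le L$ a.e. Indeed, $L^p(\gamma;H)$ is reflexive, so $\nabla_Hw_n\to G$ weakly along a subsequence. The set of pairs $(w,\nabla_Hw)$ with $w\in W^{1,p}$ and $|\nabla_Hw|_H\le L$ a.e.\ is convex and norm-closed in $L^p(\gamma)\times L^p(\gamma;H)$, hence weakly closed, and so it contains $(f,G)$.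

\emph{Bounded $f$.} We average out all coordinates but the first $n$; this keeps the Lipschitz constant. For $t\in\mathbb R^n$ let
\[
\phi_n(t)=\int f\Big(\sum_{i\le n}t_ie_i+y-\pi_ny\Big)d\gamma(y),\qquad f_n=\phi_n(x_1^*,\dots,x_n^*).
\]
Then $\phi_n$ is bounded and $|\phi_n(t)-\phi_n(t')|\le L|\sum_i(t_i-t_i')e_i|_H=L|t-t'|$. By (G4), $f_n$ is the conditional expectation of $f$ given $x_1^*,\dots,x_n^*$. The $x_i^*$ generate the Borel $\sigma$-algebra up to null sets: for $\xi\in X^*$, \eqref{eq:duality} gives $\|\xi-\sum_{i\le n}\xi(e_i)x_i^*\|_{L^2}=|Q\xi-\sum_{i\le n}\langle Q\xi,e_i\rangle_He_i|_H\to0$, so $\xi$ is an a.e.\ limit of linear combinations of the $x_i^*$. By martingale convergence $f_n\to f$ in $L^p$. Convolving $\phi_n$ with a smooth compactly supported probability density of small support gives a smooth $\tilde\phi_n$, bounded with bounded derivatives, with $|\nabla\tilde\phi_n|\le L$ and $\sup|\tilde\phi_n-\phi_n|\le1/n$. The functions $w_n=\tilde\phi_n(x_1^*,\dots,x_n^*)$ are smooth cylindrical, $|\nabla_Hw_n|_H\le L$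 because the $e_i$ are orthonormal, and $w_n\to f$ in $L^p$. The closure property applies.

\emph{General $f$.} Integrability of $f$ is not assumed and has to be proved. The truncations $f^N=\max(-N,\min(f,N))$ are bounded, Borel and $L$-Lipschitz along $H$, so Lemma~\ref{lem:poincare} gives $\|f^N(x)-f^N(y)\|_{L^p(\gamma^2)}\le C_pL$. By Fatou's lemma $f(x)-f(y)\in L^p(\gamma^2)$, so $f-f(y)\in L^p(\gamma)$ for some $y$, and $f\in L^p(\gamma)$. By dominated convergence $f^N\to f$ in $L^p$, and the closure property applies again.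
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
\emph{Sufficiency and convergence.} Let $(f_k)$ satisfy \eqref{eq:C} and put $A_k=\{f_k=u\}$. Then $\gamma(A_k)\to1$, so $\bigcup_kA_k$ has full measure. We first find the candidate for $\nabla_Hu$. By Lemmas~\ref{lem:rademacher} and~\ref{lem:local}, $\nabla_Hf_k=\nabla_Hf_j$ a.e.\ on $A_k\cap A_j$. Define $G=\nabla_Hf_k$ on $A_k\setminus\bigcup_{j<k}A_j$. Then $G$ is measurable, defined a.e., and $G=\nabla_Hf_k$ a.e.\ on $A_k$ for every $k$. Along a subsequence $1_{A_k}\to1$ a.e., so Fatou's lemma and the second condition in \eqref{eq:C} give $G\in L^p(\gamma;H)$. Off $A_k$ we use $|\nabla_Hf_k|_H\le k$ and the first condition: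
\[
\|\nabla_Hf_k-G\|_p\le\|G\,1_{X\setminus A_k}\|_p+k\,\gamma(X\setminus A_k)^{1/p}\to0 .
\]
Let $c_k=\int f_k\,d\gamma$. By Lemma~\ref{lem:poincare} applied to $f_k-f_j$, the sequence $(f_k-c_k)$ is Cauchy in $L^p$. Also $f_k\to u$ in measure. Hence the constants $c_k=f_k-(f_k-c_k)$ are Cauchy in measure, which for constants means Cauchy in $\mathbb R$. So $(f_k)$ converges in $L^p$, and the limit is $u$. Since $\nabla_H$ is closed, $u\in W^{1,p}$, $\nabla_Hu=G$, and $f_k\to u$ in $W^{1,p}$.

\emph{Necessity.} Let $u\in W^{1,p}$. Theorem~\ref{thm:lusin} alone gives $\gamma(g>k/2)=O(1/k)$; we need $o(k^{-p})$, and this is what the truncated bound of Lemma~\ref{lem:tail}(c) is for. Since $\lambda^{p-1}\le(2|F|)^{p-1}$ on $\{|F|>\lambda/2\}$,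
\[
\lambda^p\gamma^2(M_u>\lambda)\le2\lambda^{p-1}\int_{\{|F|>\lambda/2\}}|F|\,d\gamma^2\le2^p\int_{\{|F|>\lambda/2\}}|F|^p\,d\gamma^2\longrightarrow0\quad(\lambda\to\infty).
\]
By \eqref{eq:cheb}, $k^p\gamma(g>k/2)\le4k^p\gamma^2(M_u>k/2)\to0$. Theorem~\ref{thm:lusin} with $L=k$ and $\eta=k^{-p-1}$ gives Borel functions $f_k$, $k$-Lipschitz along $H$, with $k^p\gamma(f_k\ne u)\le k^p\gamma(g>k/2)+k^{-1}\to0$. By Lemmas~\ref{lem:rademacher} and~\ref{lem:local}, $\nabla_Hf_k=\nabla_Hu$ a.e.\ on $\{f_k=u\}$, so the integrals in \eqref{eq:C} are at most $\|\nabla_Hu\|_p^p$.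
\end{proof}

\section{Steep ramps and the order $1/L$}

A function that climbs from $0$ to $1$ across a thin strip has total gradient of order one, however thin the strip, while an $L$-Lipschitz function needs width $1/L$ for the same climb.

\begin{lemma}\label{lem:jump}
Let $L\ge1$ and $0\le\delta\le\frac1{2L}$. Let $u$ be Borel with $u=0$ on $\{x_1^*<0\}$ and $u=1$ on $\{x_1^*>\delta\}$. Then every Borel $f$ that is $L$-Lipschitz along $H$ satisfies $\gamma(f\ne u)\ge c/L$, where $c=e^{-9/32}/(4\sqrt{2\pi})$.
\end{lemma}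

\begin{proof}
Write $x=r+se_1$ with $s=x_1^*(x)\sim N(0,1)$ and $r=x-\pi_1x$; by (G4) they are independent, and $x_1^*(r)=0$. Fix $r$, and call $s$ an agreement point if $f=u$ at $r+se_1$. If $s<0$ and $s'>\delta$ are agreement points, then $1=f(r+s'e_1)-f(r+se_1)\le L(s'-s)$. Let $a$ be the supremum of the agreement points in $(-\infty,0)$ and $b$ the infimum of those in $(\delta,\infty)$, with $a=-\infty$ or $b=+\infty$ if there are none. Then $b-a\ge\frac1L$, so $(0-a)+(b-\delta)\ge\frac1{2L}$, and one of $-a$, $b-\delta$ is at least $\frac1{4L}$. Hence one of the intervals $(-\frac1{4L},0)$ and $(\delta,\delta+\frac1{4L})$ contains no agreement point. Both lie in $[-\frac34,\frac34]$, where the normal density is at least $e^{-9/32}/\sqrt{2\pi}$. So for each $r$ the disagreement set has normal measure at least $c/L$; integrate over $r$.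
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The upper bound, with $C=8\sqrt{2/\pi}$, follows from Theorem~\ref{thm:lusin} by letting $\eta\to0$. For the lower bound let $u_\delta=\min(1,\max(0,x_1^*/\delta))$, $\delta>0$. Since $|x_1^*(h)|\le|h|_H$, this function is $\delta^{-1}$-Lipschitz along $H$, so $u_\delta\in W^{1,1}$ and $|\nabla_Hu_\delta|_H\le1/\delta$ by Lemma~\ref{lem:rademacher}. By Lemma~\ref{lem:local} the gradient vanishes a.e.\ on $\{u_\delta=0\}$ and on $\{u_\delta=1\}$. Therefore
\begin{equation}\label{eq:ramp}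
\|\nabla_Hu_\delta\|_1\le\gamma(0<x_1^*<\delta)/\delta\le1/\sqrt{2\pi}\le1 ,
\end{equation}
and Lemma~\ref{lem:jump} with $\delta=\frac1{2L}$ gives the lower bound.
\end{proof}

We end with two examples showing that, for $p=1$, neither part of \eqref{eq:C} can be relaxed in the obvious way.

\begin{example}[The limit $0$ cannot be replaced by a bound]
Let $u=1_{\{x_1^*>0\}}$. Since $u_\delta\to u$ in $L^1$ as $\delta\to0$, choosing smooth cylindrical functions within $\delta$ of $u_\delta$ in $W^{1,1}$ and using \eqref{eq:ramp} gives $V(u)\le1/\sqrt{2\pi}$, so Theorems~\ref{thm:pointwise} and~\ref{thm:lusin} apply. The functions $f_k=u_{1/k}$ are $k$-Lipschitz along $H$, satisfy $k\,\gamma(f_k\ne u)\le1/\sqrt{2\pi}$, and have zero gradient a.e.\ on $\{f_k=u\}\subset\{f_k\in\{0,1\}\}$. But Lemma~\ref{lem:jump} with $\delta=0$ gives $k\,\gamma(f\ne u)\ge c$ for every Borel $f$ that is $k$-Lipschitz along $H$, so $u\notin W^{1,1}$ by Theorem~\ref{thm:char}.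
\end{example}

\begin{example}[The second condition cannot be dropped]
Let $\psi(t)=\log(1-\log|t|)$ for $0<|t|\le1$ and $\psi(t)=0$ otherwise, and let $u=\psi(x_1^*)$. On $(0,1)$, $|\psi'(t)|=1/(t(1-\log t))$ decreases from $\infty$ to $1$. Let $t_k\in(0,1]$ solve $t_k(1-\log t_k)=1/k$, and put $\phi_k(t)=\psi(\max(|t|,t_k))$ and $f_k=\phi_k(x_1^*)$. Then $f_k$ is $k$-Lipschitz along $H$, $t_k\to0$, and $k\,\gamma(f_k\ne u)\le k\,\gamma(|x_1^*|<t_k)\le kt_k=(1-\log t_k)^{-1}\to0$. Mollifying $\phi_k$, which is bounded, Lipschitz and piecewise $C^1$, shows $\nabla_Hf_k=\phi_k'(x_1^*)e_1$ a.e., so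
\[
\int_{\{f_k=u\}}|\nabla_Hf_k|_H\,d\gamma\ge\frac{e^{-1/2}}{\sqrt{2\pi}}\int_{t_k}^1|\psi'(t)|\,dt=\frac{e^{-1/2}}{\sqrt{2\pi}}\,\psi(t_k)\to\infty .
\]
If $u$ were in $W^{1,1}$, Lemma~\ref{lem:local} would bound these integrals by $\|\nabla_Hu\|_1$.
\end{example}

\begin{thebibliography}{9}
\bibitem{AMMP} Ambrosio, Miranda, Maniglia, Pallara, J. Funct. Anal. 258 (2010).
\bibitem{Bog} Bogachev, \emph{Gaussian Measures}.
\bibitem{ES} Enchev, Stroock, Ann. Probab. 21 (1993).
\bibitem{MNP} M. Miranda Jr, M. Novaga, D. Pallara, \emph{An introduction to $BV$ functions in Wiener spaces}, arXiv:1212.5926 (2012).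
\end{thebibliography}
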